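\title{Right triangles of fixed area with the most positive lattice points}

\begin{abstract}
For $r,s>0$ let $N(r,s)$ be the number of points with positive integer coordinates in the triangle $x,y\ge0$, $xs+y/s\le r$, whose area $r^2/2$ does not depend on $s$. We determine the set $S(\infty)$ of limit points, as $r\to\infty$, of the values of $s$ that maximize $N(r,s)$. It consists of the numbers $\sqrt{p/q}$ with $p,q$ coprime positive integers and $|\sqrt p-\sqrt q|<1$, and each of these numbers is itself a maximizer for arbitrarily large $r$. This proves the conjecture that $S(\infty)$ is a countably infinite set of square roots of rational numbers in $[1/3,3]$, and it shows that $S(\infty)\subset[1/\sqrt3,\sqrt3]$ with both endpoints attained.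
\end{abstract}

\section{The problem and the result}

For $r>0$ and $s>0$ let
\[
T(r,s)=\{(x,y): x,y\ge0,\ xs+y/s\le r\}.
\]
This closed right triangle has legs of length $r/s$ and $rs$ on the axes; its hypotenuse is the case $\alpha=1$ of the $\alpha$-ellipse $|xs|^\alpha+|y/s|^\alpha=r^\alpha$. The area $r^2/2$ does not depend on the stretch factor $s$, so it makes sense to ask which shape holds the most lattice points. Let
\[
N(r,s)=\#\{(j,k)\in\mathbb Z_{\ge1}^2: js+k/s\le r\}
\]
and let $S(r)\subset(0,\infty)$ be the set of $s$ at which $N(r,\cdot)$ attains its maximum. Let $\overline S$ be the closure of $S=\{(r,s): r>0,\ s\in S(r)\}$ in $[0,\infty]\times[0,\infty]$, and put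
\[
S(\infty)=\{s\in[0,\infty]:(\infty,s)\in\overline S\}.
\]
Thus $s\in S(\infty)$ exactly when there are $r_n\to\infty$ and $s_n\in S(r_n)$ with $s_n\to s$: the set $S(\infty)$ collects the limiting shapes of optimal triangles.

A first guess is $S(\infty)=\{1\}$. Points on the axes are not counted, and this costs about half the total length of the legs, which suggests $N(r,s)\approx \frac{r^2}2-\frac r2(s+\frac1s)$; the right side is largest at $s=1$. The guess fails because the hypotenuse is straight. Its slope is $-s^2$, and when $s^2$ is rational it can pass through a number of lattice points proportional to $r$, a gain of the same order as the loss along the legs.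

The problem comes from the paper \cite{LL} of Laugesen and Liu. It is known that $S(\infty)\subset[1/3,3]$. Marshall and Steinerberger proved that $S(\infty)$ contains infinitely many square roots of rational numbers, for example $1$ and $\sqrt{3/2}$, and that $S(\infty)\subset[1/\sqrt5,\sqrt5]$. The conjecture to be decided is that \emph{$S(\infty)$ is countably infinite and contained in $[1/3,3]\cap\{\sqrt x:x\in\mathbb Q,\ x>0\}$}. We prove it by computing $S(\infty)$.

\begin{theorem}\label{thm:main}
We have
\[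
S(\infty)=\Sigma:=\Bigl\{\sqrt{p/q}\;:\;p,q\in\mathbb Z_{\ge1},\ \gcd(p,q)=1,\ |\sqrt p-\sqrt q|<1\Bigr\}.
\]
Moreover, every $s\in\Sigma$ lies in $S(r)$ itself for arbitrarily large $r$.
\end{theorem}

\begin{corollary}\label{cor:main}
The set $S(\infty)$ is countably infinite and consists of square roots of positive rational numbers. It is contained in $[1/\sqrt3,\sqrt3]\subset[1/3,3]$ and contains $\sqrt3$ and $1/\sqrt3$. Its only accumulation point is $1$, and its only rational element is $1$. In particular the conjecture is true.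
\end{corollary}

\begin{proof}
The set $\Sigma$ is countable and contains $\sqrt{(q+1)/q}$ for every $q\ge1$; these numbers are distinct and tend to $1$. Dividing the defining inequality by $\sqrt q$ gives $|\sqrt{p/q}-1|<1/\sqrt q$. For $q\ge2$ this yields $\sqrt{p/q}<1+1/\sqrt2<\sqrt3$, since $(1+1/\sqrt2)^2=\frac32+\sqrt2<3$; for $q=1$ the condition is $p<4$. As $\Sigma$ is invariant under $s\mapsto1/s$, it lies in $[1/\sqrt3,\sqrt3]$ and contains both endpoints. If $|\sqrt{p/q}-1|\ge\rho>0$, then $q<\rho^{-2}$ and $p<(\sqrt q+1)^2$, so finitely many elements lie outside any neighborhood of $1$. If $\sqrt{p/q}$ is rational, the coprime integers $p,q$ are squares $x^2,y^2$, and $|x-y|<1$ forces $x=y=1$.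
\end{proof}

Section~\ref{sec:rational} counts exactly when $s^2$ is rational and shows where the condition $|\sqrt p-\sqrt q|<1$ comes from. Sections~\ref{sec:first} and~\ref{sec:A} find the term of order $r$ in $N(r_n,s_n)$ along any convergent sequence $s_n$. This term excludes every limit outside $\Sigma$ except those with $|\sqrt p-\sqrt q|=1$ (Section~\ref{sec:upper}), which require the term of order $1$ (Section~\ref{sec:border}). Section~\ref{sec:lower} constructs radii at which a given element of $\Sigma$ is optimal.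

\medskip\noindent\textbf{Notation.} We write $\{x\}=x-\lfloor x\rfloor$ and $\psi(x)=\frac12-\{x\}$, so that $\lfloor x\rfloor=x-\frac12+\psi(x)$, and $e(x)=\exp(2\pi\mathrm ix)$. We say $x_n\to x$ mod $1$ if the distance from $x_n-x$ to $\mathbb Z$ tends to $0$. The term of order $r$ in $N$ is measured by
\[
E(r,s)=\frac{N(r,s)-r^2/2}{r}.
\]
For coprime $p,q\ge1$ we put $P=pq$ and $\Delta=(\sqrt p-\sqrt q)^2=p+q-2\sqrt P$. Exchanging the coordinates gives $N(r,s)=N(r,1/s)$, and $N$ is nondecreasing in $r$.

\section{Hypotenuses of rational slope}\label{sec:rational}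

For coprime $p,q\ge1$ and integers $m\ge0$ let
\[
f_{p,q}(m)=\#\{(j,k)\in\mathbb Z_{\ge1}^2:pj+qk\le m\},\qquad Q_{p,q}(m)=\frac{m^2-(p+q-1)m}{2pq}.
\]
If $s=\sqrt{p/q}$, then $js+k/s=(pj+qk)/\sqrt P$, and $pj+qk$ is an integer, so
\begin{equation}\label{eq:Nf}
N(r,\sqrt{p/q})=f_{p,q}(\lfloor r\sqrt P\rfloor).
\end{equation}

\begin{lemma}\label{lem:period}
The function $f_{p,q}-Q_{p,q}$ on $\{0,1,2,\dots\}$ is periodic with period $pq$. In particular $f_{p,q}(m)=Q_{p,q}(m)+O(1)$.
\end{lemma}

\begin{proof}
Consider the points counted by $f_{p,q}(m+pq)$. Those with $j>q$ correspond under $j\mapsto j-q$ to the points counted by $f_{p,q}(m)$. For each $j\in\{1,\dots,q\}$ there are $\lfloor(m+pq-pj)/q\rfloor$ admissible $k$. Since $\gcd(p,q)=1$, the numbers $m-pj$ run over all residues mod $q$, so the fractional parts add up to $(q-1)/2$ and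
\[
\sum_{j=1}^q\Bigl\lfloor\frac{m+pq-pj}q\Bigr\rfloor=m+pq-\frac{p(q+1)}2-\frac{q-1}2=m+\frac{(p-1)(q-1)}2 .
\]
The last expression equals $Q_{p,q}(m+pq)-Q_{p,q}(m)=m+\frac12(pq-p-q+1)$.
\end{proof}

Insert $m=r\sqrt P-\{r\sqrt P\}$ into $Q_{p,q}$. By \eqref{eq:Nf},
\begin{equation}\label{eq:Erat}
E(r,\sqrt{p/q})=-\frac{p+q-1+2\{r\sqrt P\}}{2\sqrt P}+O(1/r)=-1+\frac{1-\Delta-2\{r\sqrt P\}}{2\sqrt P}+O(1/r).
\end{equation}
The shape $\sqrt{p/q}$ does best when $r\sqrt P$ is an integer $m$, that is, when the hypotenuse lies on the lattice line $px+qy=m$; here it matters that the triangle is closed. The value is then $-1+(1-\Delta)/(2\sqrt P)$. On the other hand we shall see that $E(r,t)\to-\frac12(t+\frac1t)$ when $t^2$ is irrational, so values arbitrarily close to $-1$ are available at every large radius. The shape $\sqrt{p/q}$ can beat this level if $\Delta<1$ and cannot reach it if $\Delta>1$. For $q=1$ the best value is $-\sqrt p/2$, so $\sqrt2$ and $\sqrt3$ beat the level $-1$, while $\sqrt5$ does not reach it and $s=2$ lies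 exactly on it.

\begin{example}[$\sqrt2$ against $1$]\label{ex:root2}
Let $r=\nu\sqrt2$ with an integer $\nu\ge1$. Then $r\sqrt2=2\nu$, and
\[
N(r,\sqrt2)=\sum_{j=1}^{\nu}(2\nu-2j)=\nu^2-\nu=\frac{r^2}2-\frac r{\sqrt2},\qquad E(r,\sqrt2)=-\frac1{\sqrt2}.
\]
The isosceles triangle has $N(r,1)=\frac12\lfloor r\rfloor(\lfloor r\rfloor-1)$, so $E(r,1)=-\frac12-\{r\}+O(1/r)$. It wins this comparison when $r$ is just above an integer and loses by a multiple of $r$ when $r$ is just below one. The second situation occurs for infinitely many $\nu$, because $\sqrt2$ is irrational; for $\nu=7$ we have $9<r<10$, $N(r,\sqrt2)=42$ and $N(r,1)=36$. Pairs with $P\ge3$ have, by \eqref{eq:Erat}, $E\le-1+\frac1{2\sqrt3}+o(1)$, and $-1+\frac1{2\sqrt3}<-\frac1{\sqrt2}$.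
\end{example}

The example contains the idea of the inclusion $\Sigma\subset S(\infty)$: choose $r$ so that the chosen shape sits on a lattice line while its finitely many serious competitors just miss theirs. It is not yet a proof, since a competitor may vary with $r$. A triangle with $s$ very close to $1$, for instance, can be tilted so as to catch part of a line $x+y=m$ that the isosceles triangle misses. The next two sections measure what tilting can gain.

\section{The term of order $r$}\label{sec:first}

Counting column by column, with $X=r/s$ and $J=\lfloor X\rfloor$,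
\begin{equation}\label{eq:columns}
N(r,s)=\sum_{j=1}^J\lfloor rs-js^2\rfloor .
\end{equation}

\begin{lemma}\label{lem:compact}
For $r>2$ the set $S(r)$ is nonempty and contained in $[\frac14,4]$. Hence $S(\infty)\subset[\frac14,4]$.
\end{lemma}

\begin{proof}
Dropping the integer parts in \eqref{eq:columns} and using $J(X-\frac12)-\frac12J^2\le\frac12(X-\frac12)^2$, we get
\[
N(r,s)\le s^2\Bigl(XJ-\frac{J(J+1)}2\Bigr)\le\frac12\Bigl(r-\frac s2\Bigr)^2 .
\]
If $s>r$, then $N=0$. If $s\le r$, then $N\le\frac{r^2}2-\frac{rs}2+\frac{s^2}8\le\frac{r^2}2-\frac{3rs}8$. So $N(r,\cdot)$ is bounded and integer valued, and $S(r)\ne\emptyset$. For $r>2$ the number $N(r,1)=\frac12\lfloor r\rfloor(\lfloor r\rfloor-1)$ is positive and exceeds $\frac12(r-1)(r-2)>\frac{r^2}2-\frac{3r}2$. A maximizer therefore has $s\le r$ and $\frac{3s}8<\frac32$. The lower bound follows from $N(r,s)=N(r,1/s)$.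
\end{proof}

Write $\lfloor y\rfloor=y-\frac12+\psi(y)$ in \eqref{eq:columns} and use $XJ-\frac{J(J+1)}2=\frac{X^2}2-\frac{\{X\}^2}2-\frac J2$ with $J=X+O(1)$. Uniformly for $s$ in compact subsets of $(0,\infty)$,
\begin{equation}\label{eq:main}
N(r,s)=\frac{r^2}2-\frac r2\Bigl(s+\frac1s\Bigr)+\Psi(r,s)+O(1),\qquad\Psi(r,s)=\sum_{j=1}^J\psi(rs-js^2).
\end{equation}
Everything depends on whether the sawtooth sum $\Psi$ cancels. The standard test is Weyl's.

\begin{lemma}\label{lem:weyl}
For each $n$ let $g_n$ be a real function on a finite set, or a continuous real function on a bounded interval, and let $M_n$ denote the mean over that set or interval. If $M_n(e(\lambda g_n))\to0$ for each integer $\lambda\ne0$, then $M_n(\psi(g_n))\to0$.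
\end{lemma}

\begin{proof}
Let $0<\varepsilon<1$. Replacing $\psi$ by a linear function on $[1-\varepsilon,1]$, respectively on $[0,\varepsilon]$, removes the jump and gives continuous $1$-periodic $C_-\le\psi\le C_+$ with $\int_0^1(C_+-C_-)=\varepsilon$. By Fej\'er's theorem, a continuous periodic function is a uniform limit of trigonometric polynomials, so there are real trigonometric polynomials $T_\pm$ within $\varepsilon$ of $C_\pm\pm\varepsilon$. Then $T_-\le\psi\le T_+$ and $\int_0^1(T_+-T_-)\le5\varepsilon$, and $\int_0^1\psi=0$ gives $|\int_0^1T_\pm|\le5\varepsilon$. By hypothesis $M_n(T_\pm(g_n))\to\int_0^1T_\pm$, so $\limsup|M_n(\psi(g_n))|\le5\varepsilon$.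
\end{proof}

Near a rational slope $p/q$ the position of the hypotenuse should be measured against the lines $px+qy=m$, $m\in\mathbb Z$, which carry all lattice points. At the two ends of the hypotenuse the form $px+qy$ takes the values $qrs$ and $pr/s$. We define the \emph{level} $\theta$ and the \emph{tilt} $h$ of $T(r,s)$ relative to $(p,q)$ by
\[
\theta=\frac12\Bigl(qrs+\frac{pr}s\Bigr),\qquad h=\frac12\Bigl|qrs-\frac{pr}s\Bigr|=\frac{qr}{2s}\Bigl|s^2-\frac pq\Bigr|,
\]
so that $px+qy$ runs linearly through $[\theta-h,\theta+h]$ along the hypotenuse (Figure~\ref{fig:tilt}). Since $(\theta+h)(\theta-h)=Pr^2$,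
\begin{equation}\label{eq:theta}
0\le\theta-r\sqrt P=\frac{h^2}{\theta+r\sqrt P},
\end{equation}
which is $O(1/r)$ when $h$ is bounded. The maximum of $px+qy$ on $T(r,s)$ is attained at a vertex and equals $\theta+h$. This gives the containment bound
\begin{equation}\label{eq:contain}
N(r,s)\le f_{p,q}(\lfloor\theta+h\rfloor).
\end{equation}
Finally let $A(x,h)$ be the mean of the sawtooth over $[x-h,x+h]$:
\[
A(x,h)=\int_0^1\psi\bigl(x+h(1-2t)\bigr)\,dt\qquad(x\in\mathbb R,\ h\ge0).
\]

\begin{figure}[ht]
\centering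
\begin{tikzpicture}[scale=0.55]
\draw[->] (0,0)--(8.7,0);
\draw[->] (0,0)--(0,8.7);
\foreach \x in {5,6,7,8} {\draw[gray,thin] (0,\x)--(\x,0); \node[below] at (\x,0) {\small $\x$};}
\foreach \x/\z in {1/7,2/6,3/5,4/4,5/3,6/2,7/1} \foreach \y in {1,...,\z} \draw[fill=white] (\x,\y) circle (0.11);
\foreach \x/\z in {1/6,2/4,3/3,4/1} \foreach \y in {1,...,\z} \fill (\x,\y) circle (0.13);
\draw[very thick] (0,7.8)--(5.2,0);
\end{tikzpicture}
\caption{The triangle with legs $r/s=5.2$ and $rs=7.8$, and the lines $x+y=5,6,7,8$. Along the hypotenuse (thick) $x+y$ runs from $7.8$ to $5.2$, so relative to $(p,q)=(1,1)$ the level is $\theta=6.5$ and the tilt is $h=1.3$. Filled dots are counted: all of the line $x+y=5$, parts of the next two lines, nothing of the last.}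
\label{fig:tilt}
\end{figure}

\begin{proposition}\label{prop:first}
Let $r_n\to\infty$ and $s_n\to s_*\in(0,\infty)$. If $s_*^2=p/q$ is rational in lowest terms, let $\theta_n,h_n$ be the level and tilt of $T(r_n,s_n)$ relative to $(p,q)$.
\begin{enumerate}
\item[(i)] If $s_*^2\notin\mathbb Q$, or if $s_*^2\in\mathbb Q$ and $h_n\to\infty$, then $E(r_n,s_n)\to-\frac12(s_*+\frac1{s_*})$.
\item[(ii)] If $s_*^2=p/q$ and $(h_n)$ is bounded, then
\[
E(r_n,s_n)=-1+\frac{2A(\theta_n,h_n)-\Delta}{2\sqrt P}+o(1).
\]
\item[(iii)] If $\liminf E(r_n,s_n)>-\frac12(s_*+\frac1{s_*})$, then $s_*^2\in\mathbb Q$ and $(h_n)$ is bounded.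
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By \eqref{eq:main} we need $\Psi(r_n,s_n)=o(r_n)$. The sum has $J_n\sim r_n/s_*$ terms, so by Lemma~\ref{lem:weyl} it suffices that $\sum_{j\le J_n}e(\lambda s_n^2j)=o(r_n)$ for each integer $\lambda\ne0$. This geometric sum is at most $1/|\sin\pi\lambda s_n^2|$ in absolute value, which stays bounded if $\lambda s_*^2\notin\mathbb Z$. If $\lambda s_*^2\in\mathbb Z$, then $s_*^2$ is rational, so $h_n\to\infty$, that is, $r_n|s_n^2-s_*^2|\to\infty$. For large $n$ the distance from $\lambda s_n^2$ to $\mathbb Z$ is $|\lambda||s_n^2-s_*^2|\in(0,\frac12)$, and $\sin\pi x\ge2x$ on $[0,\frac12]$ bounds the sum by $1/(2|\lambda||s_n^2-s_*^2|)=o(r_n)$.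

(ii) We drop the index $n$; implied constants do not depend on it. Put $\gamma=s^2-p/q$, so that $|\gamma|=2sh/(qr)=O(1/r)$, and $x_j=rs-j\gamma$. The summands of $\Psi$ are $\psi(x_j-jp/q)$, where $x_j$ varies slowly and $jp/q$ is periodic mod $1$ with period $q$. We therefore cut the sum into blocks $j=qi+b$, $1\le b\le q$, for $0\le i<\lfloor J/q\rfloor$, leaving fewer than $q$ terms, and freeze $x_j$ in each block. Hermite's identity $\sum_{c=0}^{q-1}\lfloor x+c/q\rfloor=\lfloor qx\rfloor$ is equivalent to $\sum_{c=0}^{q-1}\psi(x+c/q)=\psi(qx)$. Since $\gcd(p,q)=1$, the numbers $-jp$ run over all residues mod $q$ in a block, and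
\[
\sum_{b=1}^q\psi\bigl(x_{qi}-(qi+b)p/q\bigr)=\psi(qx_{qi}).
\]
If $\gamma=0$, freezing changes nothing. Let $\gamma\ne0$. Replacing $x_j$ by $x_{qi}$ moves the argument of $\psi$ by at most $q|\gamma|$, and changes the term by at most $q|\gamma|$ unless an integer lies between the two arguments. In that case $x_{qi}-jp/q$ is within $q|\gamma|$ of an integer, so $qx_{qi}$ is within $q^2|\gamma|$ of an integer; call such a block bad. The numbers $qx_{qi}=qrs-q^2\gamma i$ form an arithmetic progression with step of size $q^2|\gamma|$ in an interval of length at most $q|\gamma|r/s=2h$. Only $O(1)$ integers come within $q^2|\gamma|$ of this interval, and each is that close to at most three terms. So there are $O(1)$ bad blocks, each causing an error at most $q$, and the $O(r)$ other blocks cause a total error $O(r|\gamma|)=O(1)$. With $g(v)=\psi(qrs-q\gamma v)$,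
\[
\Psi=\sum_{0\le i<\lfloor J/q\rfloor}g(qi)+O(1)=\frac1q\int_0^{r/s}g(v)\,dv+O(1).
\]
For the second equality, $g(qi)$ differs from the mean of $g$ over $[qi,qi+q]$ by at most the variation of $g$ there; the total variation of $g$ on $[0,r/s]$ is that of $\psi$ on an interval of length $2h$, at most $4h+1$; and the uncovered part of $[0,r/s]$ has length less than $q+1$. As $v$ goes from $0$ to $r/s$, the argument $qrs-q\gamma v$ goes linearly from $qrs$ to $pr/s$, the endpoints of $[\theta-h,\theta+h]$. Hence $\Psi=\frac r{qs}A(\theta,h)+O(1)$. Now $qs_n\to\sqrt P$ and $s_n+\frac1{s_n}\to\frac{p+q}{\sqrt P}=2+\frac\Delta{\sqrt P}$, and \eqref{eq:main} gives the claim.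

(iii) Otherwise (i) applies to the sequence, or to a subsequence with $h_n\to\infty$.
\end{proof}

\section{The averaged sawtooth}\label{sec:A}

Let $B(x)=\frac12\{x\}(1-\{x\})$. It is even, $1$-periodic and continuous, and $B'=\psi$ off $\mathbb Z$.

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] $A$ is $1$-periodic in $x$ and $A\le\frac12$. For $h>0$,
\[
A(x,h)=\frac{B(x+h)-B(x-h)}{2h}<\frac12,\qquad|A(x,h)|\le\frac{|x|}{2h}.
\]
If $[x-h,x+h]\cap\mathbb Z=\emptyset$, then $A(x,h)=\psi(x)$. The function $A$ is jointly continuous at every $(x,h)$ with $h>0$ or $x\notin\mathbb Z$.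
\item[(b)] If $0<u<\frac12$, then for all $h\ge0$
\[
A(-u,h)\le G_u:=\frac{u}{1-u}\Bigl(\frac12-u\Bigr),
\]
with equality at $h=1-u$. Moreover $0<G_u\le\frac u2$ and $G_u<\frac12-u$.
\item[(c)] If $0<u<\frac12$, $\theta_n\to-u$ mod $1$ and $(h_n)$ is a bounded sequence in $[0,\infty)$, then $\limsup A(\theta_n,h_n)\le G_u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $h>0$ we have $A(x,h)=\frac1{2h}\int_{x-h}^{x+h}\psi$, which gives the formula and continuity, and $A<\frac12$ because $\psi<\frac12$ off $\mathbb Z$. Since $B(x-h)=B(h-x)$ and $|B'|\le\frac12$, the numerator is at most $|x|$ in absolute value. If $[x-h,x+h]$ contains no integer, $\psi$ is affine there and its mean is the value at the midpoint. This formula holds near $(x_0,0)$ when $x_0\notin\mathbb Z$, so $A$ is continuous there.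

(b) We have $A(-u,0)=u-\frac12<0$. For $h>0$, $A(-u,h)=D(h)/(2h)$ with $D(h)=B(h-u)-B(h+u)$, an odd and $1$-periodic function. For $0\le y\le x\le1-y$ we have $B(x-y)-B(x+y)=-y+2xy$. Taking $(x,y)=(u,h)$, then $(x,y)=(h,u)$, and then using $D(h)=-D(1-h)$, we find
\[
D(h)=\begin{cases}-h(1-2u),&0\le h\le u,\\-u(1-2h),&u\le h\le1-u,\\(1-h)(1-2u),&1-u\le h\le1.\end{cases}
\]
So $\max D=D(1-u)=u(1-2u)$, which proves the bound for $h\ge1-u$, with equality at $h=1-u$. On $[u,1-u]$ the function $A(-u,h)=u(1-\frac1{2h})$ increases to $G_u$, and on $(0,u]$ it is negative. The last two inequalities follow from $1-2u\le1-u$ and $u<1-u$.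

(c) Take a subsequence that realizes the upper limit and has $h_n\to h$. As $-u\notin\mathbb Z$, (a) gives $A(\theta_n,h_n)\to A(-u,h)\le G_u$ along it.
\end{proof}

Part (a) says that the value $\frac12$ is approached only with the tilt tending to $0$. Part (b) says what tilting can rescue when the level is $u$ below an integer: for $u\le h\le1-u$ the gain over the untilted value is $A(-u,h)-A(-u,0)=\frac{h-u}{2h}$, the fraction of the hypotenuse that lies beyond the missed line, and the total never exceeds $u/2$. In Example~\ref{ex:root2}, with $r$ just below an integer, tilting raises $E$ near $s=1$ from about $-\frac32$ to about $-1$, which is still below $-1/\sqrt2$.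

\section{Limit points have $\Delta\le1$}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $r_n\to\infty$, $s_n\in S(r_n)$ and $s_n\to s_*$. Then
\begin{equation}\label{eq:minus1}
\liminf E(r_n,s_n)\ge-1,
\end{equation}
and $s_*=\sqrt{p/q}$ with coprime $p,q$ and $\Delta\le1$. If $s_*\ne1$, the tilts $h_n$ relative to $(p,q)$ are bounded.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compact}, $s_*\in[\frac14,4]$. Fix $t$ with $t^2$ irrational. Maximality and Proposition~\ref{prop:first}(i) give $\liminf E(r_n,s_n)\ge\lim E(r_n,t)=-\frac12(t+\frac1t)$, and $t\to1$ gives \eqref{eq:minus1}. If $s_*=1$, then $(p,q)=(1,1)$ and $\Delta=0$. If $s_*\ne1$, then $-\frac12(s_*+\frac1{s_*})<-1$, so by Proposition~\ref{prop:first}(iii) $s_*^2=p/q$ is rational and $(h_n)$ is bounded. Part (ii) and $A\le\frac12$ give $\limsup E(r_n,s_n)\le-1+\frac{1-\Delta}{2\sqrt P}$, and \eqref{eq:minus1} forces $\Delta\le1$.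
\end{proof}

\section{The borderline case $\Delta=1$}\label{sec:border}

If $\sqrt p=\sqrt q+1$, then $2\sqrt q=p-q-1$ is an integer, so $q=b^2$ and $p=(b+1)^2$ with an integer $b\ge1$. The borderline shapes are $(b+1)/b$ and their reciprocals, starting with $s=2$. At best such a shape has $E\to-1$, equal to the level \eqref{eq:minus1} that is always available, so the term of order $r$ does not decide at once. We show that a maximizer near $(b+1)/b$ has its hypotenuse almost on a lattice line, which fixes its count up to $O(1)$; that shapes near $1$ win at order $r$ unless $r$ is close to a half-integer; and that at half-integers they win by an unbounded amount at the next order. We begin with the last point.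

Let $M(r)=\max_sN(r,s)$, a nondecreasing function of $r$. At $r=R+\frac12$ the shapes near $1$ all tie at order $r$: since $B(\frac12+h)=B(\frac12-h)$, we have $A(\frac12,h)=0$ for every tilt $h$. The untilted triangle has $N(R+\frac12,1)=\frac12R(R-1)$.

\begin{lemma}\label{lem:half}
$M(R+\frac12)-\frac12R(R-1)\to\infty$ as $R\to\infty$ through the integers.
\end{lemma}

\begin{proof}
Fix an integer $I\ge1$; we show that the lower limit is at least $5I/32$. Let $r=R+\frac12$, $s=e^\delta$ and $\delta=\tau/r$ with $\tau\in H=[I-\frac38,I-\frac14]$. All estimates are for $R\to\infty$, uniformly in $\tau\in H$. The tilt relative to $(1,1)$ is $r\sinh\delta=\tau+o(1)$, so the hypotenuse crosses about $2I$ of the lines $x+y=\ell$, and we count line by line as in Figure~\ref{fig:tilt}. The point $(j,\ell-j)$, $1\le j\le\ell-1$, has $js+(\ell-j)/s=\ell e^{-\delta}+2j\sinh\delta$, which increases with $j$.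

\emph{Lines with $\ell\le R-I$ are fully counted}, because at $j=\ell-1$
\[
(\ell-1)e^\delta+e^{-\delta}\le(R-I-1)(1+\delta)+1+O(1/R)\le R-I+\tau+O(1/R)<R+\tfrac12 .
\]

\emph{Lines with $\ell\ge R+I+1$ contain no counted point}, because at $j=1$
\[
e^\delta+(\ell-1)e^{-\delta}\ge1+(R+I)(1-\delta)=R+I+1-\tau-O(1/R)>R+\tfrac12 .
\]

\emph{Lines $\ell=R+i=r+(i-\frac12)$ with $1-I\le i\le I$.} The point with abscissa $j$ is counted if and only if $j\le F_i(\tau)$, where
\[
F_i(\tau)=\frac{r-\ell e^{-\delta}}{2\sinh\delta}=\frac r{e^\delta+1}-\frac{i-\frac12}{e^{2\delta}-1}=\frac r2\Bigl(1-\tanh\frac\delta2\Bigr)-\frac{i-\frac12}{e^{2\delta}-1}.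
\]
Hence $F_i(\tau)/R\to(\tau+\frac12-i)/(2\tau)$. The limit stays in a compact subset of $(0,1)$, because $\tau+\frac12-i\ge\frac18$ and $\tau-(\frac12-i)\ge\frac18$. So for large $R$ we have $1\le F_i\le\ell-1$, the line contains exactly $\lfloor F_i\rfloor$ counted points, and
\[
N(r,s)=\tfrac12(R-I)(R-I-1)+\sum_{i=1-I}^IF_i(\tau)-I+\sum_{i=1-I}^I\psi(F_i(\tau)).
\]
Since $\sum_{i=1-I}^I(i-\frac12)=0$, the first sum is $Ir(1-\tanh\frac\delta2)=Ir-\frac12I\tau+o(1)$. Expanding $\frac12(R-I)(R-I-1)=\frac12R(R-1)-IR+\frac12I(I+1)$ we obtain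
\begin{equation}\label{eq:halfcount}
N(r,s)=\tfrac12R(R-1)+\tfrac12I(I-\tau)+\sum_{i=1-I}^I\psi(F_i(\tau))+o(1).
\end{equation}
The gain $\frac12I(I-\tau)$ is positive for $\tau<I$; this, and the need to keep $\tau$ above $I-\frac12$ in the third case, explains the choice of $H$. For a single $\tau$ the sawtooth sum may be as large as $I$ and hide the gain, so we average over $H$, on which each $F_i$ oscillates rapidly mod $1$. Differentiating,
\[
F_i'(\tau)=\frac{(i-\frac12)\,r}{2(r\sinh\delta)^2}+O(1),\qquad F_i''(\tau)=-\frac{(i-\frac12)\,r\cosh\delta}{(r\sinh\delta)^3}+O(1/r).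
\]
As $i-\frac12\ne0$ and $r\sinh\delta=\tau+o(1)$, there are $c_1,c_2>0$ with $|F_i'|\ge c_1R$ and $|F_i''|\le c_2R$ on $H$ for large $R$. For an integer $\lambda\ne0$, integration by parts gives
\[
\int_He(\lambda F_i)\,d\tau=\Bigl[\frac{e(\lambda F_i)}{2\pi\mathrm i\lambda F_i'}\Bigr]_{\partial H}+\int_H\frac{e(\lambda F_i)F_i''}{2\pi\mathrm i\lambda F_i'^2}\,d\tau=O(1/R).
\]
By Lemma~\ref{lem:weyl} the mean of $\psi(F_i)$ over $H$ tends to $0$. The mean of $I-\tau$ is $\frac5{16}$, so by \eqref{eq:halfcount} the mean of $N$ over $H$ is $\frac12R(R-1)+\frac{5I}{32}+o(1)$, and $M(r)$ is at least this mean.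
\end{proof}

\begin{proposition}\label{prop:border}
If $p,q$ are coprime and $\Delta=1$, then $\sqrt{p/q}\notin S(\infty)$.
\end{proposition}

\begin{proof}
By the symmetry $s\leftrightarrow1/s$ let $p=(b+1)^2$, $q=b^2$, and put $a=b(b+1)=\sqrt P$; then $p+q-1=2a$. Suppose $s_n\in S(r_n)$, $r_n\to\infty$, $s_n\to(b+1)/b$. By Proposition~\ref{prop:upper} the tilts $h_n$ are bounded, and Proposition~\ref{prop:first}(ii) reads $E(r_n,s_n)=-1+\frac{2A(\theta_n,h_n)-1}{2a}+o(1)$. Since $A\le\frac12$, \eqref{eq:minus1} gives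
\begin{equation}\label{eq:Ahalf}
E(r_n,s_n)\to-1,\qquad A(\theta_n,h_n)\to\tfrac12 .
\end{equation}

\emph{Step 1: the hypotenuse is almost on a lattice line.} Let $m_n=\lfloor\theta_n\rfloor$ and $t_n=\{\theta_n\}$. We claim that $h_n\to0$, $t_n\to0$, and $ar_n\ge m_n$ for large $n$. Each alternative contradicts \eqref{eq:Ahalf} through Lemma~\ref{lem:A}.
\begin{itemize}
\item If $h_n\to h>0$ and $\theta_n\to\theta$ mod $1$ along a subsequence, then $A(\theta_n,h_n)\to A(\theta,h)<\frac12$ along it. So $h_n\to0$.
\item If $t_n\to t\in(0,1)$ along a subsequence, then eventually $[\theta_n-h_n,\theta_n+h_n]$ contains no integer and $A(\theta_n,h_n)=\frac12-t_n\to\frac12-t$.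
\item If $t_n\to1$ along a subsequence, then $u_n=1-t_n\in(0,\frac12)$ eventually and $A(\theta_n,h_n)\le u_n/2\to0$. So $t_n\to0$.
\item If $ar_n<m_n$ for infinitely many $n$, then for these $n$ \eqref{eq:theta} gives $0\le t_n<\theta_n-ar_n=h_n^2/(\theta_n+ar_n)$. Thus $h_n>0$ and $|A(\theta_n,h_n)|=|A(t_n,h_n)|\le t_n/(2h_n)\to0$.
\end{itemize}
Put $r_n'=m_n/a$. For large $n$ we have $m_n\le ar_n\le\theta_n=m_n+o(1)$, so $r_n'\le r_n=r_n'+o(1)$, and $\lfloor\theta_n+h_n\rfloor=m_n$. By \eqref{eq:contain} and Lemma~\ref{lem:period},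
\begin{equation}\label{eq:borderbound}
N(r_n,s_n)\le f_{p,q}(m_n)=\frac{m_n^2-2am_n}{2a^2}+O(1)=\tfrac12r_n'^2-r_n'+O(1).
\end{equation}

\emph{Step 2: $r_n'$ is a half-integer.} The fractional part $\{r_n'\}$ lies in the finite set $\frac1a\mathbb Z\cap[0,1)$. Pass to a subsequence on which it is a constant $\beta$; then $\{r_n\}\to\beta$, because $r_n$ approaches $r_n'$ from above. We compare with shapes near $1$. First, $E(r_n,1)=-\frac12-\{r_n\}+o(1)\to-\frac12-\beta$, and this is at most $\lim E(r_n,s_n)=-1$ by maximality; so $\beta\ge\frac12$. Suppose $\beta>\frac12$ and put $u=1-\beta\in(0,\frac12)$. Relative to $(1,1)$, the shape $\tilde s_n=e^{(1-u)/r_n}$ has tilt $r_n\sinh\frac{1-u}{r_n}\to1-u$ and level $r_n+o(1)\to-u$ mod $1$. Proposition~\ref{prop:first}(ii) with $P=1$, $\Delta=0$ and Lemma~\ref{lem:A} give $E(r_n,\tilde s_n)\to-1+A(-u,1-u)=-1+G_u>-1$, which contradicts maximality. Hence $\beta=\frac12$.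

\emph{Step 3.} Write $r_n'=R_n+\frac12$ with integers $R_n\to\infty$. Then \eqref{eq:borderbound} becomes $N(r_n,s_n)\le\frac12R_n(R_n-1)+O(1)$. But $r_n\ge R_n+\frac12$ gives $N(r_n,s_n)=M(r_n)\ge M(R_n+\frac12)$, and this contradicts Lemma~\ref{lem:half}.
\end{proof}

Propositions~\ref{prop:upper} and~\ref{prop:border} together give $S(\infty)\subset\Sigma$.

\section{Every element of $\Sigma$ is optimal for arbitrarily large radii}\label{sec:lower}

Fix coprime $p,q$ with $\Delta<1$, and put $s_0=\sqrt{p/q}$ and $\kappa=1-\Delta\in(0,1]$. If $r\sqrt P$ is an integer, \eqref{eq:Erat} gives $E(r,s_0)=-1+\frac\kappa{2\sqrt P}+O(1/r)$. We must choose such radii so that no shape near any $\sqrt{p'/q'}$ does better. Every positive integer is uniquely a squarefree integer, its \emph{squarefree part}, times a square. Write $P=da^2$, and for a competing coprime pair $(p',q')$ write $P'=p'q'=d'a'^2$ and $\Delta'=p'+q'-2\sqrt{P'}\ge0$. By Proposition~\ref{prop:first}(ii), what matters is $r\sqrt{P'}=a'r\sqrt{d'}$ mod $1$. Competitors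 with large $P'$ gain too little. For the others, if $d'\ne d$ then $r\sqrt{d'}$ can be steered independently of $r\sqrt d$. If $d'=d$ there is no such freedom, and one choice of $w=r\sqrt d$ mod $1$ must deal with all of them.

\subsection*{Competitors with the same squarefree part}
For a coprime pair with $d'=d$ put $c'=(p'+q'-1)/a'$, and let $c=(p+q-1)/a$. The best value in \eqref{eq:Erat} is $-c'/(2\sqrt d)$, so pairs with $c'>c$ are weaker than $(p,q)$, pairs with $c'=c$ tie at order $r$, and pairs with $c'<c$ are potentially stronger. From $p'+q'-1=2a'\sqrt d-(1-\Delta')$ and $c=2\sqrt d-\kappa/a$ we get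
\begin{equation}\label{eq:cdiff}
a'(c-c')=1-\Delta'-\frac{a'\kappa}a<1 .
\end{equation}
Let $\mathcal F$ be the set of coprime pairs with $d'=d$ and $c'=c$. It contains $(p,q)$, and it is finite, since \eqref{eq:cdiff} gives $a'\kappa/a=1-\Delta'\le1$ on $\mathcal F$.

\begin{lemma}\label{lem:parity}
Let $\sigma=0$ if $d$ is even and $\sigma=\frac12$ if $d$ is odd. If $w\equiv\sigma-\frac c2\pmod1$, then for every coprime pair with $d'=d$
\[
a'w\equiv-\tfrac12a'(c-c')\pmod1 .
\]
\end{lemma}

\begin{proof}
We have $a'w\equiv a'\sigma-\frac12a'c$, so it suffices that $a'\sigma\equiv\frac12a'c'=\frac12(p'+q'-1)$. If $d$ is even, exactly one of the coprime numbers $p',q'$ is even, and $\frac12(p'+q'-1)$ is an integer. If $d$ is odd, then $a'$ is odd exactly when $p',q'$ are both odd, that is, exactly when $p'+q'-1$ is odd.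
\end{proof}

So this one congruence puts every member of $\mathcal F$ on a lattice line, and puts every stronger pair at distance $u=\frac12a'(c-c')\in(0,\frac12)$ below one. It is not enough to make $aw$ an integer: for $(p,q)=(9,8)$ we have $d=2$, $a=6$, $c=\frac83$, and for integer $w$ the stronger pair $(2,1)$, with $c'=2$, is also on a lattice line and wins. The lemma prescribes $w\equiv\frac23$.

Ties at order $r$ could be broken against $s_0$ by the bounded term in Lemma~\ref{lem:period}, so we restrict $w$ further to make them exact. Let $w_0=\{\sigma-\frac c2\}$, let $L$ be the least common multiple of the numbers $p'q'$ over $\mathcal F$, and for integers $\nu\ge1$ put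
\[
w=w_0+L\nu,\qquad r=w/\sqrt d .
\]

\begin{lemma}\label{lem:ties}
For these $r$ and every $(p',q')\in\mathcal F$, the number $r\sqrt{P'}=a'w$ is an integer and $N(r,\sqrt{p'/q'})=f_{p',q'}(a'w)=N(r,s_0)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:parity}, $a'w_0$ and $a'w$ are integers, and they are congruent mod $p'q'$. Since $0\le a'w_0<a'\le\sqrt{p'q'}<p'+q'$, we have $f_{p',q'}(a'w_0)=0$. By \eqref{eq:Nf} and Lemma~\ref{lem:period},
\[
N(r,\sqrt{p'/q'})=f_{p',q'}(a'w)=Q_{p',q'}(a'w)-Q_{p',q'}(a'w_0)=\frac{w^2-cw}{2d}-\frac{w_0^2-cw_0}{2d},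
\]
and the right side is the same for all members of $\mathcal F$.
\end{proof}

The family $\mathcal F$ always contains $(q,p)$, and it can be larger. For $(p,q)=(3,1)$ we have $d=3$, $c=3$, $w_0=0$, and $(4,3)\in\mathcal F$ with $a'=2$. At $w=12$ the columns give $f_{3,1}(12)=9+6+3=18$ and $f_{4,3}(24)=6+5+4+2+1=18$.

\subsection*{Competitors with another squarefree part}
We use two standard facts. \emph{Kronecker's theorem:} if $1,\beta_1,\dots,\beta_m$ are linearly independent over $\mathbb Q$, then for every $\nu_0$ the points $(\nu\beta_1,\dots,\nu\beta_m)$, $\nu\ge\nu_0$ an integer, are dense in $(\mathbb R/\mathbb Z)^m$. Second, \emph{the square roots of distinct squarefree positive integers $d_1,\dots,d_m$ are linearly independent over $\mathbb Q$.} Indeed, multiply a relation $\sum c_i\sqrt{d_i}=0$ by $\sqrt{d_1}$ and take the trace from $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_m})$ to $\mathbb Q$. For $i>1$ the integer $d_1d_i$ is not a square, so $\sqrt{d_1d_i}$ has trace $0$ from $\mathbb Q(\sqrt{d_1d_i})$ and hence from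 $K$. Thus $[K:\mathbb Q]c_1d_1=0$, and $c_1=0$; the choice of the index $1$ was arbitrary.

Let $\mathcal D$ be the finite set of squarefree parts, different from $d$, of the positive integers $\le P/\kappa^2$, and let $\eta=\kappa/(4\sqrt P)$. The numbers $1$ and $L\sqrt{d'/d}$, $d'\in\mathcal D$, are linearly independent over $\mathbb Q$, as one sees after multiplying a relation by $\sqrt d$. Since $r\sqrt{d'}=w_0\sqrt{d'/d}+\nu L\sqrt{d'/d}$, Kronecker's theorem gives $\nu_n\to\infty$ such that the corresponding $w_n$ and $r_n=w_n/\sqrt d\to\infty$ satisfy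
\begin{equation}\label{eq:kron}
r_n\sqrt{d'}\to-\eta\ \text{ mod }1\qquad\text{for all }d'\in\mathcal D .
\end{equation}
(If $\mathcal D$ is empty, take $\nu_n=n$.) We aim at $-\eta$ rather than $0$ so that these competitors stay strictly below a lattice line, where Lemma~\ref{lem:A}(c) applies; $\eta$ is small enough that this remains true after multiplication by $a'$. For $(p,q)=(2,1)$ one has $P/\kappa^2=\frac32+\sqrt2<3$, $\mathcal D=\{1\}$, $w_0=0$ and $L=2$: the radii are those of Example~\ref{ex:root2}, taken just below integers.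

\begin{proposition}\label{prop:lower}
$s_0\in S(r_n)$ for all large $n$.
\end{proposition}

\begin{proof}
Suppose not. By Lemma~\ref{lem:compact} there are, along a subsequence, $s_n\in S(r_n)$ with $N(r_n,s_n)>N(r_n,s_0)$ and $s_n\to s_*\in[\frac14,4]$. Since $r_n\sqrt P$ is an integer,
\begin{equation}\label{eq:target}
\liminf E(r_n,s_n)\ge\lim E(r_n,s_0)=-1+\frac\kappa{2\sqrt P}=-\frac c{2\sqrt d}.
\end{equation}
This exceeds $-1\ge-\frac12(s_*+\frac1{s_*})$ because $\kappa>0$. By Proposition~\ref{prop:first}(iii), $s_*=\sqrt{p'/q'}$ with coprime $p',q'$, and the tilts $h_n$ relative to $(p',q')$ are bounded; we may assume $h_n\to h$. The levels satisfy $\theta_n=r_n\sqrt{P'}+o(1)$ by \eqref{eq:theta}. With $A_n=A(\theta_n,h_n)$, Proposition~\ref{prop:first}(ii) and \eqref{eq:target} give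
\begin{equation}\label{eq:need}
\liminf_n\frac{2A_n-\Delta'}{\sqrt{P'}}\ge\frac\kappa{\sqrt P}.
\end{equation}

\emph{Case 1: $d'\ne d$.} If $P'>P/\kappa^2$, the left side of \eqref{eq:need} is at most $1/\sqrt{P'}<\kappa/\sqrt P$, a contradiction. Otherwise $d'\in\mathcal D$ and $a'\le\sqrt{P'}\le\sqrt P/\kappa$, so $u:=a'\eta\in(0,\frac14]$. By \eqref{eq:kron}, $\theta_n=a'r_n\sqrt{d'}+o(1)\to-u$ mod $1$, and Lemma~\ref{lem:A} gives $\limsup2A_n\le2G_u\le a'\eta$. The left side of \eqref{eq:need} is then at most $a'\eta/\sqrt{P'}=\eta/\sqrt{d'}\le\eta<\kappa/\sqrt P$, a contradiction.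

\emph{Case 2: $d'=d$.} Put $u=\frac12a'(c-c')$, so that $u<\frac12$ by \eqref{eq:cdiff}. Multiplying \eqref{eq:need} by $\sqrt{P'}=a'\sqrt d$ gives $\liminf2A_n\ge\Delta'+a'\kappa/a$, which by \eqref{eq:cdiff} is
\begin{equation}\label{eq:need2}
\liminf A_n\ge\tfrac12-u .
\end{equation}
By Lemma~\ref{lem:parity}, $\theta_n=a'w_n+o(1)\to-u$ mod $1$.
\begin{itemize}
\item If $u<0$, \eqref{eq:need2} contradicts $A\le\frac12$.
\item If $0<u<\frac12$, Lemma~\ref{lem:A} gives $\limsup A_n\le G_u<\frac12-u$, contradicting \eqref{eq:need2}.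
\item If $u=0$, then $(p',q')\in\mathcal F$ and $m_n=a'w_n$ is an integer. If $h>0$, then $A_n\to A(0,h)<\frac12$ by Lemma~\ref{lem:A}(a), contradicting \eqref{eq:need2}. If $h=0$, the term of order $r$ does not decide and we use the exact tie. For large $n$ we have $m_n\le\theta_n+h_n<m_n+1$, so \eqref{eq:contain} and Lemma~\ref{lem:ties} give
\[
N(r_n,s_n)\le f_{p',q'}(m_n)=N(r_n,s_0),
\]
contradicting $N(r_n,s_n)>N(r_n,s_0)$.
\end{itemize}
All cases are contradictory.
\end{proof}

The hypothesis $\Delta<1$ entered four times: it lifts the target \eqref{eq:target} strictly above $-1$, it makes $\mathcal F$ and $\mathcal D$ finite, and it gives $u<\frac12$ in Case 2.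

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inclusion $S(\infty)\subset\Sigma$ was proved in Sections~\ref{sec:upper} and~\ref{sec:border}. By Proposition~\ref{prop:lower}, every $s_0\in\Sigma$ lies in $S(r_n)$ for a sequence $r_n\to\infty$. This is the last statement of the theorem, and it gives $s_0\in S(\infty)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LL} Richard Laugesen, Shiya Liu, \emph{Optimal stretching for lattice points and eigenvalues}, arXiv:1609.06172 (2016).
\end{thebibliography}
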